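# Discrete decomposability along a symmetric pair and polynomial bounds for multiplicities

## 1. Symmetric pairs and their Cartan decompositions

**Definition (semisimple symmetric pair).** Let $G$ be a connected real semisimple Lie group with finite center and $\sigma$ an involutive automorphism of $G$. If $G'$ is an open subgroup of the fixed point group $G^\sigma$, then $(G,G')$ is called a semisimple symmetric pair.

Choose a Cartan involution $\theta$ of $G$ commuting with $\sigma$, and put $K=G^\theta$, $K'=K\cap G'$. Let $\mathfrak g_0,\mathfrak g_0'$ be the Lie algebras of $G,G'$ and $\mathfrak g,\mathfrak g'$ their complexifications. Write $x\mapsto\bar x$ for the conjugation of $\mathfrak g$ with respect to $\mathfrak g_0$, $B$ for the Killing form of $\mathfrak g$, and extend $\sigma,\theta$ complex linearly; they commute with the conjugation. Let $\mathfrak g=\mathfrak k\oplus\mathfrak p$ be the complexified Cartan decomposition. A prime (double prime) denotes the $+1$ ($-1$) eigenspace of $\sigma$: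
$$\mathfrak k=\mathfrak k'\oplus\mathfrak k'',\qquad \mathfrak p=\mathfrak p'\oplus\mathfrak p'',\qquad \mathfrak g'=\mathfrak k'\oplus\mathfrak p'.$$
These sums are $B$-orthogonal, so $B$ is nondegenerate on $\mathfrak k,\mathfrak k',\mathfrak g'$. For $x\in\mathfrak g$ put $x'=\frac12(x+\sigma x)$, the orthogonal projection of $x$ to $\mathfrak g'$.

Since $B$ is negative definite on $\mathfrak k_0$ and positive definite on $\mathfrak p_0$,
$$B(A,\bar A)\le 0\ \ (A\in\mathfrak k),\qquad B(z,z)\ge 0\ \ (z\in i\mathfrak k_0),\qquad\text{with equality only for }0, \tag{1}$$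
and $(u,v)=-B(u,\theta\bar v)$ is a Hermitian inner product on $\mathfrak g$. On $\mathfrak p$ it equals $B(u,\bar v)$ and it is $K$-invariant. From
$$([y,u],v)=-B([y,u],\theta\bar v)=B(u,[y,\theta\bar v])=B\big(u,\theta\,\overline{[\theta\bar y,v]}\big)=-(u,[\theta\bar y,v])$$
we read off:
$$\text{the adjoint of }\operatorname{ad}y\text{ for }(\cdot,\cdot)\text{ is }-\operatorname{ad}(\theta\bar y). \tag{2}$$
So $\operatorname{ad}y$ has adjoint $\operatorname{ad}\bar y$ if $y\in\mathfrak p$. It is self-adjoint if $y\in i\mathfrak k_0$ or $y\in\mathfrak p_0$, and skew-adjoint if $y\in\mathfrak k_0$ or $y\in i\mathfrak p_0$.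

The group $K$ is compact (finite center) and connected. Every $g\in G$ is uniquely $k\exp X$ with $k\in K$, $X\in\mathfrak p_0$, and $\sigma g=\sigma(k)\exp(\sigma X)$, so $G^\sigma=K^\sigma\exp\mathfrak p_0'$. An open subgroup of $G^\sigma$ contains $\exp\mathfrak p'_0$. Hence
$$G'=K'\exp\mathfrak p_0',\qquad G'_0=K'_0\exp\mathfrak p_0',\qquad G'/G'_0\cong K'/K'_0\ \text{ is finite}, \tag{3}$$
where the subscript $0$ on a group means identity component. Let $L$ and $K_{\mathbb C}$ be the complexifications of the compact connected groups $K'_0$ and $K$. They are connected reductive groups, both act on $\mathfrak p$, and the image of $L$ in $GL(\mathfrak p)$ lies in that of $K_{\mathbb C}$. Since $\sigma$ fixes $\mathfrak k'$, it commutes with the action of $L$.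

Fix a Cartan subalgebra $\mathfrak t_0'$ of $\mathfrak k_0'$ and a positive system for $(\mathfrak k',\mathfrak t')$, with half sum $\rho_c$. Weights of $\mathfrak t'$ lie in $(i\mathfrak t_0')^*$; let $|\cdot|$ be the norm there defined by $B$. Let $F_\mu$ be the irreducible $K'_0$-module of highest weight $\mu$.

**Example 1 ($SU(1,1)$).** Let $G=SU(1,1)\cong SL(2,\mathbb R)$ and let $h,e,f$ be the usual basis of $\mathfrak g=\mathfrak{sl}_2(\mathbb C)$. With $J=\operatorname{diag}(1,-1)$ we have $\bar X=-JX^*J$ and $\theta X=JXJ$, so $\bar h=-h$, $\bar e=f$, $\mathfrak k=\mathbb Ch$, $\mathfrak p=\mathbb Ce\oplus\mathbb Cf$. Also $B(h,h)=8$, $B(e,f)=4$. An element $ae+bf$ of $\mathfrak p$ is nilpotent exactly if $ab=0$. Taking $\sigma=\theta$ gives $G'=K$. Taking for $\sigma$ the conjugation by $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ gives $\sigma h=-h$, $\sigma e=f$, $\mathfrak g_0'=\mathbb R(e+f)$. Then $G'_0\cong\mathbb R$ is a split torus, $K'\subset\{\pm1\}$, and $L$ is trivial.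

**Example 2 (the diagonal).** Let $H$ be connected semisimple with finite center, $G=H\times H$, $\sigma(a,b)=(b,a)$. Then $G'=G^\sigma\cong H$ is the diagonal, and restricting $\pi_1\boxtimes\pi_2$ to $G'$ means decomposing the tensor product $\pi_1\otimes\pi_2$.

## 2. Discretely decomposable modules and admissible restrictions

Let $\hat G,\hat G'$ be the sets of equivalence classes of irreducible unitary representations of $G$ and $G'$. For $\pi\in\hat G$ let $\pi_K$ be the space of $K$-finite vectors. We use Harish-Chandra's basic theorem for connected semisimple groups with finite center, and equally for the connected reductive group $G'_0=K'_0\exp\mathfrak p'_0$: an irreducible unitary representation is admissible (each type of the maximal compact subgroup has finite multiplicity), its $K$-finite vectors are smooth and form an irreducible $(\mathfrak g,K)$-module, and the center of the enveloping algebra acts by scalars.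

**Definition (discretely decomposable).** A $(\mathfrak g',K')$-module is discretely decomposable if it is the union of an increasing sequence of $(\mathfrak g',K')$-submodules of finite length. For $\pi\in\hat G$, the restriction $\pi|_{G'}$ is infinitesimally discretely decomposable (in the sense of T. Kobayashi) if $\pi_K$ is discretely decomposable as a $(\mathfrak g',K')$-module.

**Definition ($K'$-admissible).** A module is $K'$-admissible if every irreducible $K'$-module occurs in it with finite multiplicity.

Nothing in the first definition visibly bounds how often the same irreducible module occurs.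

**Example 3 (the modules $D_m$).** For $m\ge1$ let $D_m$ have basis $v_0,v_1,\dots$ with
$$hv_j=(m+2j)v_j,\qquad ev_j=v_{j+1},\qquad fv_j=-j(m+j-1)v_{j-1}.$$
Indeed $[e,f]v_j=\big(-j(m+j-1)+(j+1)(m+j)\big)v_j=(m+2j)v_j$. It is irreducible because $j(m+j-1)\ne0$ for $j\ge1$. In a unitary structure $e^*=-\bar e=-f$, which demands $\|v_{j+1}\|^2=(j+1)(m+j)\|v_j\|^2$; this is positive, so $D_m$ is unitarizable, and it is $\pi_K$ for some $\pi\in\hat G$, $G=SU(1,1)$. With $G'=K$ it is the union of the finite length modules spanned by $v_0,\dots,v_N$, so the restriction is discretely decomposable. Exchanging $e,f$ and $h,-h$ gives a module $D_m^-$ with weights $-m,-m-2,\dots$.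

Finally, $\operatorname{Hom}_{G'}(\tau,\pi|_{G'})$ denotes the space of continuous $G'$-intertwining operators, for $\tau\in\hat G'$.

## 3. Infinitesimal characters and their norm

Let $\mathfrak h_0'$ be a $\theta$-stable Cartan subalgebra of $\mathfrak g'_0$, with complexification $\mathfrak h'$, and let $\mathfrak h'_{\mathbb R}=i(\mathfrak h_0'\cap\mathfrak k_0)\oplus(\mathfrak h'_0\cap\mathfrak p_0)$. Then $B$ is positive definite on $\mathfrak h'_{\mathbb R}$. The dual form on $\mathfrak h'^*_{\mathbb R}$, extended to a Hermitian inner product on $\mathfrak h'^*$, defines a norm $\|\cdot\|$.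

By (2), the operators $\operatorname{ad}H$ with $H\in\mathfrak h'_{\mathbb R}$ are self-adjoint; they commute, so $\mathfrak h'_{\mathbb R}$ is exactly the set of $H\in\mathfrak h'$ for which $\operatorname{ad}_{\mathfrak g}H$ has real eigenvalues. (If $H=H_1+iH_2$ with $H_1,H_2\in\mathfrak h'_{\mathbb R}$ has real eigenvalues, then $\operatorname{ad}H_2=0$ and $H_2=0$.) So every automorphism of $\mathfrak g$ that carries $\mathfrak h'$ to itself preserves $\mathfrak h'_{\mathbb R}$ and $B$, hence the norm. This applies to the Weyl group of $(\mathfrak g',\mathfrak h')$, whose elements are induced by products of automorphisms $e^{\operatorname{ad}Y}$, $Y\in\mathfrak g'$. It also applies to $\operatorname{Ad}(g)$, $g\in G'$, followed by such a product that moves $\operatorname{Ad}(g)\mathfrak h'$ back to $\mathfrak h'$.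

**Definition (norm of an infinitesimal character).** By the Harish-Chandra isomorphism an infinitesimal character $\chi$ of $\mathfrak g'$ is a Weyl group orbit in $\mathfrak h'^*$; $\|\chi\|$ is the common norm of its elements. For $\tau\in\hat G'$ let $\chi_\tau$ be the infinitesimal character of any irreducible constituent of $\tau|_{G'_0}$. These constituents exist and are $G'$-conjugate (Section 12, Step 2), so $\|\chi_\tau\|$ is well defined.

If $z\in Z(\mathfrak g')\cap U_m(\mathfrak g')$, its Harish-Chandra image is a polynomial of degree $\le m$ on $\mathfrak h'^*$: the projection to $U(\mathfrak h')$ along $\mathfrak n^-U(\mathfrak g')+U(\mathfrak g')\mathfrak n^+$ respects the filtration, and the $\rho$-shift does not raise degrees. Therefore $z$ acts in a module with infinitesimal character $\chi$ by a scalar $\chi(z)$ with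
$$|\chi(z)|\le C_z(1+\|\chi\|)^m. \tag{4}$$

**Example 4.** For $D_m$ and $G'=G=SU(1,1)$, the vector $v_0$ is killed by $f$ and has weight $m$; after the $\rho$-shift for the Borel subalgebra $\mathbb Ch+\mathbb Cf$ the infinitesimal character is the orbit of the functional with $h\mapsto m-1$. So $\|\chi\|$ is a fixed multiple of $m-1$. The Casimir element is $\frac18(h^2+2ef+2fe)$, and on $v_0$ it gives $\frac18(m^2-2m)=\frac18((m-1)^2-1)$.

## 4. Associated varieties and the number $c(V)$

**Definition (associated variety).** Let $M$ be an irreducible $(\mathfrak g,K)$-module. A good filtration of $M$ is an increasing exhaustive sequence of finite-dimensional subspaces $M_j$ ($j\ge0$) with $U_i(\mathfrak g)M_j\subset M_{i+j}$ such that $\operatorname{gr}M=\bigoplus M_j/M_{j-1}$ is finitely generated over $S(\mathfrak g)$. The associated variety $V=V(M)$ is the zero set of $\operatorname{Ann}_{S(\mathfrak g)}(\operatorname{gr}M)$ in $\mathfrak g^*\cong\mathfrak g$ (via $B$).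

Independence of the filtration is standard; here is the argument. Let $(M_j)$, $(M'_j)$ be good. There is $j_0$ with $M_{j+j_0}=U_j(\mathfrak g)M_{j_0}$ for $j\ge0$, and $M_{j_0}\subset M'_b$ for some $b$, so $M_j\subset M_{j+j_0}\subset M'_{j+b}$. By symmetry there is $a$ with $M_j\subset M'_{j+a}$ and $M'_j\subset M_{j+a}$ for all $j$. If $P$ is homogeneous of degree $m$ and $P^N$ kills $\operatorname{gr}M$, let $D\in U_{mN}(\mathfrak g)$ have symbol $P^N$. Then $DM_j\subset M_{j+mN-1}$, hence $D^kM'_j\subset D^kM_{j+a}\subset M_{j+a+kmN-k}\subset M'_{j+2a+kmN-k}$. For $k=2a+1$ this says that $P^{Nk}$ kills $\operatorname{gr}M'$. So both annihilators, which are graded ideals, have the same radical.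

Take $M_j=U_j(\mathfrak g)F$ with $F\ne0$ finite-dimensional and $K$-stable. Then $\mathfrak kM_j\subset M_j$, so $\mathfrak k$ kills $\operatorname{gr}M$; the annihilator is graded and $K$-stable, and $\operatorname{gr}M\neq 0$. Hence $V$ is a nonempty $K_{\mathbb C}$-stable closed cone in $\mathfrak k^\perp=\mathfrak p$.

**Example 5.** In $D_m$ take $F=\mathbb Cv_0$, so $M_j$ is spanned by $v_0,\dots,v_j$. Since $hM_j\subset M_j$ and $fM_j\subset M_{j}$, both $h$ and $f$ kill $\operatorname{gr}M$, which is $\mathbb C[e]\bar v_0$. So $V(D_m)=\{x:B(x,h)=B(x,f)=0\}=\mathbb Cf$, and the ring of functions on $V$ is $\mathbb C[e]$. Likewise $V(D_m^-)=\mathbb Ce$. For a finite-dimensional $M$, $V=\{0\}$.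

**Definition (the number $c(V)$).** Let $U\subset L$ be the maximal unipotent subgroup belonging to the positive roots. The irreducible components $V_s$ of $V$ are closed cones stable under $K_{\mathbb C}$, because $K_{\mathbb C}$ and $\mathbb C^\times$ are connected. Put $A_s=\mathbb C[V_s]^U$. Let $d_s$ be its Krull dimension, $r_s$ the rank of the group generated by the $\mathfrak t'$-weights of $A_s$, and $c(V)=\max_s(d_s-r_s)$.

We use the theorem of Hadžiev and Grosshans that $\mathbb C[X]^U$ is finitely generated for an affine variety $X$ with an action of a reductive group $L$. The ring $A_s$ is a domain, so nonzero weight vectors $f_1,\dots,f_r$ with linearly independent weights are algebraically independent: their monomials are nonzero and have distinct weights. Hence $r_s\le d_s$ and $c(V)\in\mathbb N$.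

**Example 6.** For $D_m$ and $G'=K$: $L=\mathbb C^\times$, $U$ is trivial, $A=\mathbb C[e]$ with $e$ of weight $2$, so $c(V)=1-1=0$. For the split torus of Example 1: $L$ is trivial, all weights are $0$, and $c(V)=1-0=1$.

## 5. How often can $\tau$ occur? The conjecture and two theorems

If the restriction of $\pi$ to $G'$ breaks up discretely, must each $\tau$ occur only finitely often, and is the multiplicity controlled by the infinitesimal character of $\tau$? The problem is taken from Fabian Januszewski, "Algebraic Characters for Harish-Chandra modules", arXiv:1201.2447 (2012).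

**Conjecture.** Let $(G,G')$ be a semisimple symmetric pair and $\pi\in\hat G$. Assume that $\pi|_{G'}$ is infinitesimally discretely decomposable. Then $\dim\operatorname{Hom}_{G'}(\tau,\pi|_{G'})$, $\tau\in\hat G'$, is finite and grows at most polynomially in the norm of the infinitesimal character of $\tau$: there is a polynomial $p$, depending on $\pi$ (and $G,G'$) but not on $\tau$, with $\dim\operatorname{Hom}_{G'}(\tau,\pi|_{G'})\le p(\|\chi_\tau\|)$ for all $\tau\in\hat G'$.

The conjecture is true. Let $C'\in U(\mathfrak g')$ be the Casimir element of $\mathfrak g'$ for $B|_{\mathfrak g'}$.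

**Theorem A.** If $\pi\in\hat G$ and $\pi|_{G'}$ is infinitesimally discretely decomposable, then $\pi|_{K'}$ is admissible, and there is a constant $C_\pi$ with
$$\dim\operatorname{Hom}_{G'}(\tau,\pi|_{G'})\le C_\pi\,(1+\|\chi_\tau\|)^{c(V(\pi_K))}<\infty\qquad\text{for all }\tau\in\hat G'.$$

**Theorem B.** For an irreducible $(\mathfrak g,K)$-module $M$, unitarizable or not, with $V=V(M)$, the following are equivalent:

- (a) $M$ is discretely decomposable as a $(\mathfrak g',K')$-module;
- (b) there are $0\ne v\in M$ and a nonzero polynomial $q$ with $q(C')v=0$;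
- (c) $B(x,\sigma x)=0$ for all $x\in V$;
- (d) $[x,\sigma x]=0$ for all $x\in V$;
- (e) $x'$ is nilpotent for all $x\in V$;
- (f) the only closed $L$-orbit in $V$ is $\{0\}$;
- (g) $M$ is $K'$-admissible (all $K'$-multiplicities are finite).

Here $y\in\mathfrak g$ is called nilpotent if $\operatorname{ad}_{\mathfrak g}y$ is.

A natural way to bound $\operatorname{Hom}_{G'}(\tau,\pi|_{G'})$ is to restrict an operator $T$ to one $K'_0$-type $F_\mu$ of $\tau$. If $T$ vanishes there, it vanishes altogether, so the dimension is at most the multiplicity of $F_\mu$ in $\pi$. For this to prove Theorem A we need two things: a polynomial bound in $|\mu|$ for the $K'_0$-multiplicities of $\pi$ (Sections 7 to 10), and a $K_0'$-type of $\tau$ with $|\mu|$ bounded by a multiple of $1+\|\chi_\tau\|$ (Section 11).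

## 6. $SU(1,1)$ by hand

*The compact torus.* For $\sigma=\theta$ and $M=D_m$ each weight $m+2j$ occurs once. Condition (c) reads $-B(x,x)=0$ for $x\in\mathbb Cf$, which is true, and $c(V)=0$.

*The split torus.* Let $\sigma e=f$, so $\mathfrak g'=\mathbb C(e+f)$ and $C'$ is a nonzero multiple of $(e+f)^2$. Take $0\ne v=\sum_{j\le N}a_jv_j\in D_m$ with $a_N\ne0$, and $q\neq0$ of degree $k$. The coefficient of $v_{N+2k}$ in $q((e+f)^2)v$ is $a_N$ times the leading coefficient of $q$, because only $e^{2k}$ reaches that far. So $q(C')v\ne0$, (b) fails, and $D_m$ is not discretely decomposable. Condition (c) sees this at once: $B(f,\sigma f)=B(f,e)=4\ne0$. Condition (g) fails because $K'$ is finite and $\dim D_m=\infty$.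

*The tensor product $D_m\otimes D_n$.* Here $G=SU(1,1)^2$ and $G'$ is the diagonal. Filter by $\deg(v_i\otimes v_j)=i+j$; as in Example 5, $\operatorname{gr}M$ is $\mathbb C[e_1,e_2]$ and $V=\mathbb Cf\times\mathbb Cf$. For $x=(af,bf)$ we get $B(x,\sigma x)=2ab\,B(f,f)=0$, so (c) holds. The group $L=\mathbb C^\times$ scales $V$ by a single nontrivial character, so the only closed orbit is $\{0\}$. The weights of $A=\mathbb C[e_1,e_2]$ are generated by $2$, so $c(V)=2-1=1$. The weight $m+n+2k$ occurs $k+1$ times, so the $K'$-multiplicities do grow linearly. The $G'$-multiplicities do not. The module is $K'$-admissible, unitary, and its weights are bounded below by $m+n>0$, so it is a direct sum of modules $D_p$. Each $D_p$ contains the weights $p,p+2,\dots$ once, so the number of copies of $D_{m+n+2k}$ is $(k+1)-k=1$. The exponent $c(V)$ is an upper bound that need not be attained.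

*The tensor product $D_m\otimes D_n^-$.* Now $V=\mathbb Cf\times\mathbb Ce$, and $x=(f,e)$ has $B(x,\sigma x)=2B(f,e)=8\neq0$, so (c) fails. Indeed the weight $m-n$ occurs infinitely often, in $v_j\otimes w_j$ for all $j$, where $w_j$ is the basis vector of $D_n^-$ of weight $-n-2j$.

## 7. One Casimir-finite vector gives $B(x,\sigma x)=0$ on $V$

Let $M$ be an irreducible $(\mathfrak g,K)$-module and $V=V(M)$.

**Step 1: (a)⇒(b).** The purpose is to find an eigenvector of $C'$. Some finite length submodule of $M$ is nonzero, and it contains an irreducible $(\mathfrak g',K')$-submodule $W$. It has countable dimension, since $M=U(\mathfrak g)F$ does. As $B$ is invariant, $C'$ commutes with $\mathfrak g'$ and $K'$. By Dixmier's version of Schur's lemma (an endomorphism of an irreducible module of countable dimension over $\mathbb C$ is a scalar), $C'$ acts on $W$ by a scalar, and any nonzero $v\in W$ satisfies (b).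

**Step 2: elements of $V$ are nilpotent.** The purpose is to use the center of $U(\mathfrak g)$; this step holds for every irreducible $M$. Let $P\in S(\mathfrak g)^{\mathfrak g}$ be homogeneous of degree $m>0$, and $D\in Z(\mathfrak g)\cap U_m(\mathfrak g)$ its symmetrization, whose symbol is $P$. As $K$ is connected, $D$ commutes with $K$, so $D$ acts on $M$ by a scalar $c$. With $M_j=U_j(\mathfrak g)F$ we have $DF=cF\subset M_0\subset M_{m-1}$. So $P$ kills the generating subspace $F$ of $\operatorname{gr}M$, hence $\operatorname{gr}M$, and $P|_V=0$. Take $P(x)=\operatorname{tr}\big((\operatorname{ad}x)^m\big)$ for all $m\ge1$: all power traces of $\operatorname{ad}x$ vanish, so each $x\in V$ is nilpotent. For $m=2$ this says $B(x,x)=0$.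

**Step 3: (b)⇒(c).** The purpose is to read off the top symbol of $C'$. The vectors $v,C'v,C'^2v,\dots$ span a finite-dimensional nonzero $C'$-stable space, so we may replace $v$ by an eigenvector: $C'v=cv$, $v\ne0$. Since $K$ is connected, $\mathfrak g$-submodules of $M$ are $K$-stable, so $M=U(\mathfrak g)v$. Hence $M_j=U_j(\mathfrak g)v$ is a good filtration, and $\operatorname{gr}M=S(\mathfrak g)\bar v$ is cyclic. If $Z_i,Z^i$ are dual bases of $\mathfrak g'$ for $B$, then $C'=\sum Z_iZ^i$ has the symbol
$$P'(x)=\sum_iB(x,Z_i)B(x,Z^i)=B(x',x').$$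
Since $C'v=cv\in M_1$, we have $P'\bar v=0$ in $M_2/M_1$. As $S(\mathfrak g)$ is commutative, $P'$ kills all of $S(\mathfrak g)\bar v=\operatorname{gr}M$. So for $x\in V$, using $B(\sigma x,\sigma x)=B(x,x)=0$,
$$0=B(x',x')=\tfrac14\big(2B(x,x)+2B(x,\sigma x)\big)=\tfrac12B(x,\sigma x). \tag{5}$$

## 8. Nilpotency of $x'$ at one point, and two $3\times3$ matrices

We want to reach (f): no nonzero closed $L$-orbit in $V$. A sensible person would first strengthen (5). The polynomials $\operatorname{tr}\big((\operatorname{ad}_{\mathfrak g}y)^m\big)$ on $\mathfrak g'$ are invariant under $\mathfrak g'$ and $K'$, so their symmetrizations act on the irreducible module $W$ of Step 1 by scalars. The argument of Step 3 then gives $\operatorname{tr}\big((\operatorname{ad}x')^m\big)=0$ on $V$ for all $m\geq 1$, that is, $x'$ is nilpotent for every $x\in V$. Now $x$, $\sigma x$ and $x'$ are all nilpotent, and one would hope that this forces $0$ into the closure of $Lx$.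

At a single point this implication is false. Take $G=SL(3,\mathbb C)\times SL(3,\mathbb C)$ with the swap. For the real group $SL(3,\mathbb C)$ we have complexified Lie algebra $\mathfrak{sl}_3\oplus\mathfrak{sl}_3$, with $\mathfrak k$-part $\{(X,X)\}$ and $\mathfrak p$-part $\{(X,-X)\}\cong\mathfrak{sl}_3$. So for $G$ we get $\mathfrak p=\mathfrak{sl}_3\oplus\mathfrak{sl}_3$ with $K_{\mathbb C}=SL_3\times SL_3$ acting by conjugation in each factor, and $L=SL_3$ acts by simultaneous conjugation. Nilpotency in $\mathfrak p$ is nilpotency of matrices, $B$ is a multiple of the trace form in each factor, and $[x,\sigma x]=0$ means $x_1x_2=x_2x_1$. Let $x=(x_1,x_2)$ with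
$$x_1=E_{12}+E_{23},\qquad x_2=E_{21}-E_{32},\qquad x_1+x_2=\begin{pmatrix}0&1&0\\1&0&1\\0&-1&0\end{pmatrix}.$$
Both $x_i$ are nilpotent. The matrix $x_1+x_2$ has trace $0$, its square has trace $2(1-1)=0$, and its determinant is $0$, so it is nilpotent, and with it $x'$. But $x_1x_2=E_{11}-E_{22}$, so the $L$-invariant polynomial $\operatorname{tr}\big((x_1x_2)^2\big)$ takes the value $2\ne0$ at $x$. Hence $0\notin\overline{Lx}$, and the closed orbit contained in $\overline{Lx}$ is not $\{0\}$.

So information at the point $x$ alone does not suffice. What the example violates is $[x_1,x_2]=(E_{11}-E_{22})-(E_{22}-E_{33})=\operatorname{diag}(1,-2,1)\ne0$. In our situation $V$ is stable under all of $K_{\mathbb C}$, not only under $L$, so (5) holds along the whole $K_{\mathbb C}$-orbit of $x$. Differentiating along the orbit produces exactly the commutation that is missing here, and the quadratic equation (5) alone is enough for it.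

## 9. Commutation $[x,\sigma x]=0$ and vectors of minimal norm

**Step 4: (c)⇒(d).** The purpose is to exploit $K_{\mathbb C}$-stability. Let $x\in V$, $Y\in\mathfrak k$. By (c), $B\big(\sigma(e^{t\operatorname{ad}Y}x),e^{t\operatorname{ad}Y}x\big)=0$ for all $t$. Differentiating at $0$ and using that $B$ is $\sigma$-invariant and symmetric,
$$0=2B([Y,x],\sigma x)=2B(Y,[x,\sigma x]).$$
Since $[x,\sigma x]\in[\mathfrak p,\mathfrak p]\subset\mathfrak k$ and $B|_{\mathfrak k}$ is nondegenerate, $[x,\sigma x]=0$.

**Step 5: (d)⇒(f).** The purpose is to show that a closed $L$-orbit in $V$ is $\{0\}$. We look at a shortest vector $x$ of the orbit. Minimality controls the $\mathfrak k'$-part of $[x,\bar x]$, and commutation controls the rest.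

Let $Lx_0\subset V$ be a closed orbit and $x\in Lx_0$ of minimal norm for $\langle u,v\rangle=B(u,\bar v)$; it exists because the orbit is closed. For $Y\in i\mathfrak k_0'$ the curve $e^{t\operatorname{ad}Y}x$ ($t\in\mathbb R$) stays in the orbit. Differentiating its squared norm at $t=0$,
$$0=2\operatorname{Re}B([Y,x],\bar x)=2\operatorname{Re}B(Y,z),\qquad z:=[x,\bar x].$$
Now $z\in\mathfrak k$ and $\bar z=[\bar x,x]=-z$, so $z\in i\mathfrak k_0$ and $B(Y,z)$ is real. Hence $z$ is orthogonal to $i\mathfrak k_0'$, so to $\mathfrak k'$. Thus $z\in\mathfrak k''$, that is, $\sigma z=-z$.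

Put $S=\sigma x$. Then $\bar S=\sigma\bar x$ and $\sigma z=[S,\bar S]$. By (d), $[x,S]=0$, and conjugating, $[\bar x,\bar S]=0$. Put $A=[\bar x,S]\in\mathfrak k$, so $\bar A=[x,\bar S]$. By invariance of $B$ and the Jacobi identity,
$$B(z,\sigma z)=B(x,[\bar x,[S,\bar S]])=B(x,[A,\bar S])+B(x,[S,[\bar x,\bar S]])=B(x,[A,\bar S]),$$
$$B(x,[A,\bar S])=B([x,A],\bar S)=-B([A,x],\bar S)=-B(A,[x,\bar S])=-B(A,\bar A).$$
Therefore, by (1),
$$B(z,z)=-B(z,\sigma z)=B(A,\bar A)\le0 .$$
But $z\in i\mathfrak k_0$, so $B(z,z)\ge0$ with equality only for $z=0$. Hence $[x,\bar x]=0$. By (2) the adjoint of $\operatorname{ad}x$ is $\operatorname{ad}\bar x$, so $\operatorname{ad}x$ is normal. It is also nilpotent by Step 2. A normal nilpotent operator is $0$, so $\operatorname{ad}x=0$ and $x=0$, since $\mathfrak g$ is semisimple. Thus $Lx_0=\{0\}$. $\square$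

## 10. Counting highest weight vectors on $V$

We now turn (f) into a polynomial bound for $K'_0$-multiplicities. Two lemmas prepare this.

**Lemma 1.** Let $A$ be a commutative $\mathbb C$-algebra generated by $f_1,\dots,f_r$, of Krull dimension $d$. The span of the monomials of degree $\le n$ in the $f_i$ has dimension $\le C(1+n)^d$.

*Proof.* By Noether normalization $A=\sum_{j=1}^N\mathbb C[y]w_j$ with $w_1=1$ and $\mathbb C[y]=\mathbb C[y_1,\dots,y_d]\subset A$ a polynomial ring. Write $f_iw_j=\sum_kp_{ijk}(y)w_k$ with $\deg p_{ijk}\le e$. By induction on $n$, starting from $1=w_1$, a monomial of degree $\le n$ lies in $\sum_k\mathbb C[y]_{\le en}w_k$, which has dimension $\le N\binom{en+d}{d}$. $\square$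

**Lemma 2.** Let $E$ be a finite-dimensional $K'_0$-module. The multiplicity of $F_\gamma$ in $F_\mu\otimes E$ is at most the dimension of the weight space $E_{\gamma-\mu}$. So $F_\mu\otimes E$ has at most $\dim E$ irreducible constituents, and their highest weights have the form $\mu+(\text{a weight of }E)$.

*Proof.* We have $\operatorname{Hom}(F_\gamma,F_\mu\otimes E)=\operatorname{Hom}(F_\gamma\otimes F_\mu^*,E)$. Let $v^+\in F_\gamma$ be a highest weight vector and $w^-\in F_\mu^*$ a lowest weight vector, of weight $-\mu$. Let $W$ be the submodule generated by $v^+\otimes w^-$. The negative root vectors kill $w^-$, so applying them gives $F_\gamma\otimes w^-\subset W$. The set of $w$ with $F_\gamma\otimes w\subset W$ is $\mathfrak k'$-stable, since $v\otimes Yw=Y(v\otimes w)-Yv\otimes w$. So it is all of $F^*_\mu$, and $W=F_\gamma\otimes F_\mu^*$. A homomorphism to $E$ is therefore determined by the image of $v^+\otimes w^-$, which lies in $E_{\gamma-\mu}$. $\square$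

**Proposition 1.** If (f) holds, there is $C$ with $\dim\operatorname{Hom}_{K'_0}(F_\mu,M)\le C(1+|\mu|)^{c(V)}$ for every irreducible $K'_0$-module $F_\mu$ of highest weight $\mu$.

*Proof.* **Step 6: the weights of $A_s$ lie in an open half-space.** This is where (f) enters. Fix a component $V_s$ and write $A=A_s=\mathbb C[V_s]^U$, $d=d_s$, $r_0=r_s$. The finitely generated domain $A$ is graded by $\mathfrak t'$-weight and by degree, with degree-zero part $\mathbb C$, and by highest weight theory $\dim\operatorname{Hom}_{K'_0}(F_\gamma,\mathbb C[V_s])=\dim A_\gamma$. Choose nonzero bihomogeneous generators $f_1,\dots,f_r$ of weights $\gamma_i$ and degrees $\ge1$. (If $V_s=\{0\}$ there are none, $A=\mathbb C$, and $\dim A_\gamma\le1$.)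

Suppose $\sum n_i\gamma_i=0$ with $0\ne n\in\mathbb N^r$. Then $\phi=\prod f_i^{n_i}$ is nonzero, as $A$ is a domain, and it is a highest weight vector of weight $0$. Hence it is $L$-invariant, and it is homogeneous of positive degree. An invariant is constant on orbit closures, and every $L$-orbit closure in $V_s$ contains a closed orbit, which is $\{0\}$ by (f). So $\phi\equiv\phi(0)=0$, a contradiction.

The $\gamma_i$ lie in a lattice, so if a nonzero real vector $n\ge0$ solved $\sum n_i\gamma_i=0$, a rational and then an integral one would too. Hence there is none, and by Gordan's theorem there is a linear form $\ell$ on $(i\mathfrak t_0')^*$ with $\ell(\gamma_i)>0$ for all $i$. We scale it so that $\ell(\gamma_i)\ge1$.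

**Step 7: $\dim A_\gamma\le C(1+|\gamma|)^{d-r_0}$.** The purpose is to gain the factor $r_0$ over the crude bound $d$ by spreading $A_\gamma$ over many weight spaces. A weight space $A_\gamma$ is spanned by monomials $\prod f_i^{n_i}$ with $\sum n_i\gamma_i=\gamma$, and then $\sum n_i\le\ell(\gamma)$. So $\bigoplus_{\ell(\gamma)\le n}A_\gamma$ lies in the span of monomials of degree $\le n$, and by Lemma 1
$$\sum_{\ell(\gamma)\le n}\dim A_\gamma\le C_1(1+n)^d. \tag{6}$$
The $\gamma_i$ generate the group of weights of $A$. Renumber so that $\gamma_1,\dots,\gamma_{r_0}$ are linearly independent. If $A_\gamma\ne0$ then $\ell(\gamma)\ge0$; let $n$ be the least integer $\ge\ell(\gamma)+1$. For $m\in\mathbb N^{r_0}$ with $\sum m_i\le n$, multiplication by $\prod_{i\le r_0}f_i^{m_i}$ embeds $A_\gamma$ into $A_{\gamma+\sum m_i\gamma_i}$. These $\binom{n+r_0}{r_0}$ weights are pairwise distinct and have $\ell$-value $\le C_2n$ with $C_2=1+\max_i\ell(\gamma_i)$. By (6),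
$$\binom{n+r_0}{r_0}\dim A_\gamma\le C_1(2+C_2n)^d .$$
The binomial coefficient is at least $n^{r_0}/r_0!$, and $1\le n\le\ell(\gamma)+2$, so
$$\dim A_\gamma\le C_3n^{d-r_0}\le C_4(1+|\gamma|)^{d-r_0}.$$

**Step 8: from $V$ to $M$.** The purpose is to compare $M$ with finitely many copies of the rings $\mathbb C[V_s]$. Use $M_j=U_j(\mathfrak g)F$ with $F$ finite-dimensional and $K$-stable. By complete reducibility $M\cong\operatorname{gr}M$ as $K$-modules. As $\mathfrak k$ kills it, $\operatorname{gr}M$ is a finitely generated graded module over $S(\mathfrak p)=\mathbb C[\mathfrak p]$ (via $B$). By the Nullstellensatz it is killed by a power $I^N$ of the ideal $I=I(V)$. Each $I^i\operatorname{gr}M/I^{i+1}\operatorname{gr}M$, $0\le i<N$, is a finitely generated $K$-equivariant module over $\mathbb C[V]=S(\mathfrak p)/I$. It is generated by a finite-dimensional $K$-stable subspace $E_i$, so it is a $K$-equivariant quotient of $\mathbb C[V]\otimes E_i$. Moreover $\mathbb C[V]\hookrightarrow\bigoplus_s\mathbb C[V_s]$ equivariantly. Hence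
$$\dim\operatorname{Hom}_{K'_0}(F_\mu,M)\le\sum_{i,s}\dim\operatorname{Hom}_{K'_0}(F_\mu,\mathbb C[V_s]\otimes E_i)=\sum_{i,s}\dim\operatorname{Hom}_{K'_0}(F_\mu\otimes E_i^*,\mathbb C[V_s]).$$
By Lemma 2, $F_\mu\otimes E_i^*$ has at most $\dim E_i$ constituents $F_\gamma$, all with $|\gamma|\le|\mu|+\text{const}$. Step 7 bounds each contribution by a constant times $(1+|\mu|)^{d_s-r_s}$, and $d_s-r_s\le c(V)$. $\square$

In particular (f)⇒(g): for an irreducible $K'$-module $E$, $\operatorname{Hom}_{K'}(E,M)\subset\operatorname{Hom}_{K'_0}(E,M)$, and $E|_{K'_0}$ is a finite sum of modules $F_\mu$.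

## 11. A $K'_0$-type bounded by the infinitesimal character

**Proposition 2.** There is $C=C(G,G')$ such that every irreducible unitary representation of $G'_0$ with infinitesimal character $\chi$ contains a $K'_0$-type of highest weight $\mu$ with $|\mu|\le C(1+\|\chi\|)$.

For $SU(1,1)$ the module $D_p$ has smallest type $p$ and infinitesimal character $p-1$, in agreement with this. One would first try to use only the Casimir element $C'$. That cannot work. In $SL(2,\mathbb R)\times SL(2,\mathbb R)$ take $D_p\boxtimes P_\nu$ with $P_\nu$ the unitary spherical principal series of infinitesimal character $i\nu$, on which the Casimir element acts by $\frac18(-\nu^2-1)$. For $\nu=p-1$ the Casimir element of the product acts by $\frac18\big((p-1)^2-1-\nu^2-1\big)=-\frac14$ for all $p$. But all types have first coordinate $\ge p$. Here $\|\chi\|$ does grow, and other elements of $Z(\mathfrak g')$ detect it. So the whole center must be used.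

The plan is a rescaling. If the proposition fails, there are representations whose smallest $K'_0$-type has size $R_n\to\infty$ with $\|\chi_n\|/R_n\to0$. Dividing the Lie algebra action by $R_n$ makes commutators disappear, and a limit yields a point $\xi\in i\mathfrak g_0'$. Vanishing of the rescaled infinitesimal character makes $\xi$ nilpotent. Minimality of the type makes its $\mathfrak k$- and $\mathfrak p$-parts commute, so $\xi$ is semisimple. Then $\xi=0$, although its $\mathfrak k$-part has norm $1$. Minimality cannot be dropped in this plan: every nonzero nilpotent $\xi\in i\mathfrak g_0'$ has nonzero $\mathfrak k$-part, because $\operatorname{ad}\xi$ is diagonalizable for $\xi\in i\mathfrak p_0$ by (2), so nilpotency alone gives no contradiction.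

*Proof of Proposition 2.* All representation vectors below are $K'_0$-finite.

**Step 9: a norm estimate.** The purpose is to bound the Lie algebra action on vectors with controlled $K_0'$-types. Let $\Omega$ be the Casimir element of $\mathfrak k'$ for $B$; it acts on the type $F_\kappa$ by $|\kappa+\rho_c|^2-|\rho_c|^2$. For a basis $X_i$ of $\mathfrak p'_0$ orthonormal for $B$ and a basis $Y_j$ of $\mathfrak k'_0$ orthonormal for $-B$ we have $\Omega=-\sum Y_j^2$ and $C'=\sum X_i^2+\Omega$. In a unitary representation $Y\in\mathfrak g'$ has formal adjoint $Y^*=-\bar Y$. So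
$$\sum\|Y_jw\|^2=\langle\Omega w,w\rangle,\qquad\sum\|X_iw\|^2=\langle\Omega w,w\rangle-\langle C'w,w\rangle .$$
If $w$ lies in the sum of the types $F_\kappa$ with $|\kappa|\le S$, then $\langle\Omega w,w\rangle\le(S+|\rho_c|)^2\|w\|^2$. By (4), $C'$ acts by a scalar of modulus $\le C_{C'}(1+\|\chi\|)^2$. Hence, with $C_0$ depending only on $(G,G')$ and a fixed norm $|Y|$ on $\mathfrak g'$,
$$\|Yw\|\le C_0|Y|\,(S+1+\|\chi\|)\,\|w\|\qquad(Y\in\mathfrak g'). \tag{7}$$
Moreover, by Lemma 2 applied to the map $\mathfrak g'\otimes F_\kappa\to\tau$, $Yw$ lies in types of norm $\le S+b$, where $b$ is the maximal norm of a $\mathfrak t'$-weight of $\mathfrak g'$.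

**Step 10: the sequence.** Suppose the proposition fails. Then for each $n$ there is an irreducible unitary $\tau_n$ with infinitesimal character $\chi_n$, all of whose types have norm $>n(1+\|\chi_n\|)$. Among its types choose one, of highest weight $\mu_n$, for which $|\kappa+\rho_c|$ is minimal; this is possible because highest weights form a discrete set. With $R_n=|\mu_n|$ we have $R_n>n(1+\|\chi_n\|)$, so
$$R_n\to\infty,\qquad (1+\|\chi_n\|)/R_n\to0 .$$
Pass to a subsequence with $\mu_n/R_n\to\mu_\infty$, $|\mu_\infty|=1$, and let $v_n\in\tau_n$ be a unit highest weight vector of type $\mu_n$.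

**Step 11: what minimality gives.** The purpose is to show that $X\in\mathfrak p'$ of weight $\beta$ with $\langle\mu_\infty,\beta\rangle<0$ acts on $v_n$ by $o(R_n)$. For a positive root $\alpha$ of $\mathfrak k'$ and a root vector $E_\alpha$, the vector $-\overline{E_\alpha}$ is a root vector for $-\alpha$, because roots are imaginary on $\mathfrak t_0'$, and $B(E_\alpha,-\overline{E_\alpha})>0$ by (1). So we can scale to get $E_{-\alpha}=-\overline{E_\alpha}=E_\alpha^*$ and $B(E_\alpha,E_{-\alpha})=1$. Let $H_i$ be a $B$-orthonormal basis of $i\mathfrak t'_0$ and $H_\lambda\in i\mathfrak t_0'$ the element dual to $\lambda$. Then $[E_\alpha,E_{-\alpha}]=H_\alpha$ and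
$$\Omega=\sum H_i^2+\sum_{\alpha>0}(E_\alpha E_{-\alpha}+E_{-\alpha}E_\alpha)=\sum H_i^2+2H_{\rho_c}+2\sum_{\alpha>0}E_{-\alpha}E_\alpha .$$
Let $X\in\mathfrak p'$ have weight $\beta$ with $\langle\mu_\infty,\beta\rangle<0$. The vector $Xv_n$ has weight $\mu_n+\beta$, and $E_\alpha Xv_n=[E_\alpha,X]v_n$ since $E_\alpha v_n=0$. So
$$\langle\Omega Xv_n,Xv_n\rangle=\big(|\mu_n+\beta+\rho_c|^2-|\rho_c|^2\big)\|Xv_n\|^2+2\sum_{\alpha>0}\|[E_\alpha,X]v_n\|^2 .$$
By the choice of $\mu_n$, $\Omega\ge|\mu_n+\rho_c|^2-|\rho_c|^2$ on $\tau_n$. Subtracting,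
$$\big(2\langle\mu_n+\rho_c,\beta\rangle+|\beta|^2\big)\|Xv_n\|^2+2\sum_{\alpha>0}\|[E_\alpha,X]v_n\|^2\ge0 .$$
By (7) with $S=R_n$, the sum is $O(R_n^2)$. The coefficient in front, divided by $R_n$, tends to $2\langle\mu_\infty,\beta\rangle<0$. So $\|Xv_n\|^2=O(R_n)$ and
$$R_n^{-1}\|Xv_n\|\to0. \tag{8}$$

**Step 12: the limit functional.** The purpose is to make the rescaled action commutative. For $u=Z_1\otimes\cdots\otimes Z_m$ in the tensor algebra $T(\mathfrak g')$ let $u_n=R_n^{-m}Z_1\cdots Z_m$ acting in $\tau_n$. Extend this linearly in $u$ and put $\varphi_n(u)=\langle u_nv_n,v_n\rangle$. Applying (7) $m$ times with $S\le R_n+mb$ shows that $\varphi_n(u)$ is bounded in $n$ for each $u$. As $T(\mathfrak g')$ has countable dimension, we may pass to a subsequence with $\varphi_n\to\varphi$ pointwise. Since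
$$\varphi_n\big(a\otimes(Y\otimes Z-Z\otimes Y)\otimes b\big)=R_n^{-1}\varphi_n(a\otimes[Y,Z]\otimes b)\to0,$$
$\varphi$ factors through $S(\mathfrak g')$. Let $*$ be the antilinear anti-automorphism of $T(\mathfrak g')$ extending $Y\mapsto-\bar Y$; it descends to $S(\mathfrak g')$. Then $(b^*)_n$ is the formal adjoint of $b_n$, so
$$\varphi(b^*a)=\lim_n\langle a_nv_n,b_nv_n\rangle . \tag{9}$$
Thus $\varphi(a^*a)\ge0$ and $\varphi(1)=1$. If $a$ has degree $\le m$, then $a_nv_n$ lies in types of norm $\le R_n+mb$, so by (7)
$$\|R_n^{-1}Ya_nv_n\|\le C_0|Y|\,\frac{R_n+mb+1+\|\chi_n\|}{R_n}\,\|a_nv_n\| .$$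
The fraction tends to $1$, so in the limit
$$\varphi\big((Ya)^*(Ya)\big)\le C_0^2|Y|^2\varphi(a^*a)\qquad(a\in S(\mathfrak g'),\ Y\in\mathfrak g'). \tag{10}$$

**Step 13: commuting bounded operators.** The purpose is to apply the GNS construction to $\varphi$. Let $\mathcal N=\{a\in S(\mathfrak g'):\varphi(a^*a)=0\}$. The form $(a,b)\mapsto\varphi(b^*a)$ is Hermitian and positive semidefinite, as a limit of such forms. By Cauchy–Schwarz $\mathcal N$ is a subspace, and the form induces an inner product on $S(\mathfrak g')/\mathcal N$. By (10), multiplication by $Y$ preserves $\mathcal N$ and is bounded on the quotient. Let $\mathcal H$ be the completion, $e$ the class of $1$ (a unit vector), and $M_a$ the bounded extension of multiplication by $a\in S(\mathfrak g')$. The $M_a$ commute. From $\varphi(b^*Ya)=\varphi((Y^*b)^*a)$ we get $M_a^*=M_{a^*}$. The vectors $M_be$ are dense. If $M_ae=0$, then $M_aM_be=M_bM_ae=0$ for all $b$, so $M_a=0$. By (9), $\|M_ae\|=\lim\|a_nv_n\|$ for any lift of $a$ to $T(\mathfrak g')$. This yields three facts.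

- (i) *If $P\in S(\mathfrak g')^{\mathfrak g'}$ is homogeneous of degree $m>0$, then $M_P=0$.* Lift $P$ to a symmetric tensor. Its image in $U(\mathfrak g')$ lies in $Z(\mathfrak g')\cap U_m(\mathfrak g')$, so by (4) it acts on $\tau_n$ by a scalar $O((1+\|\chi_n\|)^m)=o(R_n^m)$. So $M_Pe=0$.
- (ii) *$M_{E_{\pm\alpha}}=0$ for all roots $\alpha>0$ of $\mathfrak k'$, and $M_H=\mu_\infty(H)$ for $H\in\mathfrak t'$.* From $E_\alpha v_n=0$ we get $M_{E_\alpha}=0$, and then $M_{E_{-\alpha}}=M_{E_\alpha}^*=0$. Also $\|(M_H-\mu_\infty(H))e\|=\lim|\mu_n(H)/R_n-\mu_\infty(H)|=0$.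
- (iii) *$M_X=0$ for $X\in\mathfrak p'_\beta$ with $\langle\mu_\infty,\beta\rangle\ne0$.* If $\langle\mu_\infty,\beta\rangle<0$ this is (8). Since $X\mapsto X^*=-\bar X$ maps $\mathfrak p'_\beta$ onto $\mathfrak p'_{-\beta}$, taking adjoints gives the case $\langle\mu_\infty,\beta\rangle>0$.

**Step 14: a point that is nilpotent and semisimple.** The purpose is to extract a contradiction from one joint spectral value. The operators $M_Y$, $Y\in\mathfrak g'$, together with $1$, generate a nonzero commutative unital $C^*$-algebra; let $\omega$ be a character of it. The linear form $Y\mapsto\omega(M_Y)$ equals $B(\xi,Y)$ for some $\xi\in\mathfrak g'$. Since $\omega$ is multiplicative, $\omega(M_P)=P(\xi)$ for $P\in S(\mathfrak g')$, viewed as a polynomial on $\mathfrak g'$ via $B$. From $\omega(M_{-\bar Y})=\omega(M_Y^*)=\overline{\omega(M_Y)}$ we get $-B(\xi,\bar Y)=\overline{B(\xi,Y)}=B(\bar\xi,\bar Y)$ for all $Y$. So $\bar\xi=-\xi$, that is, $\xi\in i\mathfrak g'_0$. Write $\xi=\xi_{\mathfrak k}+\xi_{\mathfrak p}$ with $\xi_{\mathfrak k}\in i\mathfrak k_0'$, $\xi_{\mathfrak p}\in i\mathfrak p_0'$.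

By (ii), $B(\xi_{\mathfrak k},E_{\pm\alpha})=0$ and $B(\xi_{\mathfrak k},H)=\mu_\infty(H)$, so $\xi_{\mathfrak k}=H_{\mu_\infty}\ne0$. By (iii), and because $B$ pairs $\mathfrak p'_\beta$ with $\mathfrak p'_{-\beta}$, the element $\xi_{\mathfrak p}$ lies in the sum of the $\mathfrak p'_\beta$ with $\langle\mu_\infty,\beta\rangle=0$. On $\mathfrak p'_\beta$ the operator $\operatorname{ad}H_{\mu_\infty}$ is multiplication by $\langle\mu_\infty,\beta\rangle$, so $[\xi_{\mathfrak k},\xi_{\mathfrak p}]=0$. By (2), $\operatorname{ad}\xi_{\mathfrak k}$ is self-adjoint and $\operatorname{ad}\xi_{\mathfrak p}$ is skew-adjoint on $\mathfrak g$. They commute, so $\operatorname{ad}\xi$ is diagonalizable. By (i) applied to $P(y)=\operatorname{tr}\big((\operatorname{ad}_{\mathfrak g}y)^m\big)$ on $\mathfrak g'$, $m\ge1$, all power traces of $\operatorname{ad}\xi$ vanish, so $\operatorname{ad}\xi$ is nilpotent. Hence $\operatorname{ad}\xi=0$ and $\xi=0$, contradicting $\xi_{\mathfrak k}\ne0$. $\square$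

## 12. From $K'_0$-types to $G'$: proof of Theorem A

Let $M=\pi_K$ be discretely decomposable over $(\mathfrak g',K')$. It is an irreducible $(\mathfrak g,K)$-module. By Sections 7 and 9, (a)⇒(b)⇒(c)⇒(d)⇒(f), so Proposition 1 applies.

**Step 1: from $\pi_K$ to $\pi$.** The purpose is to pass from the algebraic bound to the Hilbert space. The projection $P_\mu$ of $\pi$ onto the $\mu$-isotypic part for $K'_0$ is an integral over $K'_0\subset K$. So it is continuous and preserves each $K$-isotypic component of $\pi$; these are finite-dimensional, and $P_\mu$ preserves $\pi_K$. So $P_\mu\pi_K$ is dense in $P_\mu\pi$. By Proposition 1 it is finite-dimensional, hence equal to $P_\mu\pi$. Therefore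
$$\dim\operatorname{Hom}_{K'_0}(F_\mu,\pi)=\dim\operatorname{Hom}_{K'_0}(F_\mu,\pi_K)\le C(1+|\mu|)^{c(V)}\qquad\text{for all }\mu. \tag{11}$$
Since an irreducible $K'$-module restricts to a finite sum of modules $F_\mu$, $\pi|_{K'}$ is admissible.

**Step 2: $\tau|_{G'_0}$ contains an irreducible closed subrepresentation, and any two are $G'$-conjugate.** The purpose is to deal with disconnected $G'$. Let $\tau\in\hat G'$ and let $R=\tau(G'_0)'$ be the commutant, a von Neumann algebra. As $G'_0$ is normal in $G'$ and acts trivially on $R$ by conjugation, the finite group $\Gamma=G'/G'_0$ acts on $R$, with $R^\Gamma=\tau(G')'=\mathbb C$. Let $p_1,\dots,p_k\in R$ be nonzero pairwise orthogonal projections. Then $\sum_{g\in\Gamma}g(p_i)\in R^\Gamma$ is $c_i\cdot1$, and $c_i\ge1$ because the sum is $\ge p_i$. From $\sum_ig(p_i)\le1$ we get $\sum_ic_i\le|\Gamma|$. So $k\le|\Gamma|$. In a family with $k$ maximal each $p_i$ is minimal, since otherwise it could be split. The range of a minimal projection of $R$ is irreducible under $G'_0$.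

Now let $\tau_0$ be an irreducible closed subrepresentation of $\tau|_{G'_0}$. The finite sum $\sum_{g\in\Gamma}\tau(g)\tau_0$ is $G'$-invariant and nonzero, hence dense. If $\tau_1$ is another irreducible closed subrepresentation, the orthogonal projection to $\tau_1$ is nonzero on some $\tau(g)\tau_0$. Both are irreducible unitary, so by Schur's lemma $\tau_1\cong\tau(g)\tau_0$, a conjugate of $\tau_0$. Its infinitesimal character is obtained from that of $\tau_0$ by $\operatorname{Ad}(g)$, and by Section 3 it has the same norm.

**Step 3: restriction to a small type.** The purpose is to combine the two propositions. Let $\tau_0\subset\tau|_{G'_0}$ be irreducible; the norm of its infinitesimal character is $\|\chi_\tau\|$. By Proposition 2 there is a copy $F_\mu\subset\tau_0\subset\tau$ of a $K'_0$-type with $|\mu|\le C'(1+\|\chi_\tau\|)$, where the constant $C'$ depends only on $(G,G')$. If $T\in\operatorname{Hom}_{G'}(\tau,\pi|_{G'})$ vanishes on $F_\mu$, then $\ker T$ is a nonzero closed $G'$-invariant subspace, so $T=0$. Hence $T\mapsto T|_{F_\mu}$ is injective, and by (11)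
$$\dim\operatorname{Hom}_{G'}(\tau,\pi|_{G'})\le\dim\operatorname{Hom}_{K'_0}(F_\mu,\pi)\le C(1+|\mu|)^{c(V)}\le C_\pi(1+\|\chi_\tau\|)^{c(V)},$$
with $C_\pi$ independent of $\tau$. Since $c(V)\in\mathbb N$, the right-hand side is a polynomial in $\|\chi_\tau\|$. This proves Theorem A and the conjecture. $\blacksquare$

## 13. The remaining implications of Theorem B

Proved so far, without using unitarity of $M$: (a)⇒(b)⇒(c)⇒(d)⇒(f)⇒(g). To close the circle we need (g)⇒(a), and to attach (e) we need (d)⇒(e)⇒(c).

**(d)⇒(e).** For $x\in V$, both $x$ and $\sigma x$ are nilpotent (Section 7, Step 2). If they commute, $2x'=x+\sigma x$ is nilpotent.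

**(e)⇒(c).** If $\operatorname{ad}x'$ is nilpotent, then $0=B(x',x')=\frac12B(x,\sigma x)$ as in (5), using $B(x,x)=0$.

**(g)⇒(a).** The purpose is to show that finite-dimensional subspaces generate finite length submodules. Let $F\subset M$ be finite-dimensional and $K'$-stable. It lies in a finite sum $M_F$ of $K'$-isotypic components, which is finite-dimensional by (g) and stable under $Z(\mathfrak g')^{K'}$. So an ideal $J\subset Z(\mathfrak g')^{K'}$ of finite codimension, the kernel of the action on $M_F$, kills $F$. The group $K'$ acts on the finitely generated algebra $Z(\mathfrak g')$ through the finite group $K'/K'_0$, so $Z(\mathfrak g')$ is a finite module over $Z(\mathfrak g')^{K'}$. Hence $JZ(\mathfrak g')$ has finite codimension in $Z(\mathfrak g')$. It kills $U(\mathfrak g')F$, because its elements are central in $U(\mathfrak g')$ and $J$ kills $F$. By Harish-Chandra's theorem (a finitely generated $(\mathfrak g',K'_0)$-module killed by an ideal of finite codimension in $Z(\mathfrak g')$ has finite length; see Wallach, *Real Reductive Groups I*, Ch. 4), $U(\mathfrak g')F$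 has finite length over $(\mathfrak g',K'_0)$. It is $K'$-stable, and a chain of $(\mathfrak g',K')$-submodules is a chain of $(\mathfrak g',K'_0)$-submodules, so it has finite length over $(\mathfrak g',K')$. Since $M$ has countable dimension and its vectors are $K'$-finite, it is exhausted by an increasing sequence of such $F$, and (a) follows. $\blacksquare$

Two consequences are immediate. By (b), a single $C'$-eigenvector in $\pi_K$ already forces all the conclusions of Theorem A. And if $c(V(\pi_K))=0$, the multiplicities in Theorem A are uniformly bounded.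

## 14. $SL(3,\mathbb C)$ restricted to $SU(3)$: linear growth occurs

Bounded multiplicities fail in general. Take $G=SL(3,\mathbb C)$, $\sigma=\theta$, $G'=K=SU(3)$, and $\pi$ a spherical unitary principal series. These representations are irreducible, and the restriction to $K$ is trivially infinitesimally discretely decomposable. By Frobenius reciprocity the multiplicity of $F_\mu$ in $\pi|_K=L^2(K/T)$, with $T$ the maximal torus, is the dimension $m_0(\mu)$ of its zero weight space.

We compute $m_0(\mu)$ for $\mu=p\omega_1+q\omega_2$ in the root lattice, that is, $3\mid p-q$; by duality let $p\ge q$. With $E=\mathbb C^3$ we have, for $q\ge1$,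
$$S^pE\otimes S^qE^*\cong F_{p\omega_1+q\omega_2}\oplus\big(S^{p-1}E\otimes S^{q-1}E^*\big).$$
Zero weight vectors in $S^pE\otimes S^qE^*$ correspond to pairs of exponent vectors $a,b\in\mathbb N^3$ with $a-b=\frac{p-q}3(1,1,1)$, $|b|=q$, so there are $\binom{q+2}2$ of them. Hence $m_0(\mu)=\binom{q+2}2-\binom{q+1}2=q+1$, also for $q=0$. In general $m_0(\mu)=\min(p,q)+1$ on the root lattice and $0$ off it. For $\mu=k(\omega_1+\omega_2)$ this is $k+1$, while $\|\chi_{F_\mu}\|=\|\mu+\rho\|$ grows linearly in $k$. So the growth is at least linear.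

The exponent of Theorem A is $1$ here. As in Section 8, $\mathfrak p\cong\mathfrak{sl}_3$ with $L=K_{\mathbb C}=SL_3$ acting by conjugation, and $V$ is a closed stable cone in the nilpotent cone $\mathcal N\cong\mathcal N(\mathfrak{sl}_3)$, which consists of the regular orbit, the minimal orbit and $\{0\}$. Condition (f) holds by Theorem B.

Suppose $V\ne\mathcal N$. Then $V$ lies in the closure of the minimal orbit, whose coordinate ring is $\bigoplus_kF_{k(\omega_1+\omega_2)}$. So either $V=\{0\}$, or $A$ is a domain with one-dimensional weight spaces in the weights $k(\omega_1+\omega_2)$, that is, $A=\mathbb C[f_1]$ with $d=r=1$. In both cases $c(V)=0$ and Proposition 1 would bound the multiplicities, a contradiction. So $V=\mathcal N$, which is irreducible.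

By Kostant, the multiplicity of $F_\gamma$ in $\mathbb C[\mathcal N]$ is $m_0(\gamma)\le1+|\gamma|\cdot\text{const}$. Weights $\gamma$ of $A$ with $\ell(\gamma)\le n$ are sums of at most $n$ of the $\gamma_i$, so $|\gamma|=O(n)$. There are $O(n^2)$ of them, and $\sum_{\ell(\gamma)\le n}\dim A_\gamma=O(n^3)$. On the other hand, $d$ of the generators $f_i$ are algebraically independent, and their monomials of degree $\le n/\max_i\ell(\gamma_i)$ have weights with $\ell\le n$. So the sum is at least a positive constant times $n^d$. Hence $d\le3$. The weights $\omega_1+\omega_2$ and $3\omega_1$ of $A$ are linearly independent, so the weight rank is $2$ and $c(V)\le1$. Finally $c(V)\ge1$, because the multiplicities are unbounded.
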